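\title{The extremal bases for the discrepancy of Faure's permutations}

\begin{abstract}
For a permutation $\sigma$ of $\{0,\dots,b-1\}$, the number $d_b^\sigma$ measures how far the initial segments $\sigma(0),\dots,\sigma(k-1)$ are from being evenly spread over intervals. For the permutations $\omega_b$ given by Faure's recursive algorithm we show that, among the bases $b$ with $n\ge4$ binary digits, the ratio $d_b^{\omega_b}/\log b$ is smallest exactly at $b=9\cdot2^{n-4}$ and largest exactly at $b=2^n-1$. This proves a conjecture stated by Pausinger. It follows that $1/\log 9\le d_b^{\omega_b}/\log b\le 1/(2\log 2)$ for all $b\ge2$, with lower limit $1/(3\log2)$ and upper limit $1/(2\log 2)$ as $b\to\infty$.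
\end{abstract}

\section{Introduction}

\subsection{The discrepancy of a permutation}

Let $b\ge2$ and let $\sigma$ be a permutation of $\{0,1,\dots,b-1\}$. For integers $0\le k,h\le b$ put
\[
A_b^\sigma(k,h)=\#\{0\le i<k:\ \sigma(i)<h\},\qquad D_b^\sigma(k,h)=A_b^\sigma(k,h)-\frac{kh}{b}.
\]
Thus $D_b^\sigma(k,h)$ compares the number of values below $h$ among the first $k$ values of $\sigma$ with the fair share $kh/b$. For $0\le h\le b-1$, $1\le k\le b$ and $x\in[(k-1)/b,k/b)$ define
\[
\varphi^\sigma_{b,h}(x)=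
\begin{cases}
A_b^\sigma(k,h)-hx, & 0\le h\le\sigma(k-1),\\[2pt]
(b-h)x-\bigl(k-A_b^\sigma(k,h)\bigr), & \sigma(k-1)<h<b,
\end{cases}
\]
where $k-A^\sigma_b(k,h)$ is the number of $i<k$ with $\sigma(i)\ge h$, and extend $\varphi^\sigma_{b,h}$ to $\mathbb{R}$ with period $1$. Put
\[
\psi_b^{\sigma}=\max_{0\le h\le b-1}\varphi^\sigma_{b,h}+\max_{0\le h\le b-1}\bigl(-\varphi^\sigma_{b,h}\bigr),\qquad d_b^\sigma=\max_{x\in\mathbb{R}}\psi_b^\sigma(x).
\]
By Lemma~\ref{lem:interp} below, $\varphi^\sigma_{b,h}$ is the piecewise linear function that takes the value $D_b^\sigma(k,h)$ at $k/b$, and the maximum defining $d_b^\sigma$ is attained at one of these points. Since $D_b^\sigma(k,h)-D_b^\sigma(k,h')$ is the counting error on the interval $[h',h)$, this means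
\begin{equation}\label{eq:intervals}
d_b^\sigma=\max_{0\le k\le b}\ \max_{0\le h'\le h\le b}\ \Bigl|\#\{i<k:\ h'\le\sigma(i)<h\}-\frac{k(h-h')}{b}\Bigr| .
\end{equation}
So $d_b^\sigma$ is the worst error made by an initial segment of $\sigma$ on an interval. The first value alone forces $d_b^\sigma\ge1-\frac1b$, and the identity is bad: for $k=h=\lfloor b/2\rfloor$, $h'=0$ its error is $\lfloor b/2\rfloor\lceil b/2\rceil/b$, about $b/4$.

\subsection{Faure's permutations}

Faure's algorithm builds a permutation $\omega_b$ for every $b\ge 2$. Start with $\omega_2=(0,1)$. To double the base, interleave $\omega_b$ with $\omega_b+b$: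
\[
\omega_{2b}(2i+j)=\omega_b(i)+jb\qquad(0\le i<b,\ j\in\{0,1\}).
\]
To pass from $2b$ to $2b+1$, raise all values $\ge b$ by one and insert the value $b$ in the central place: with $v^+=v$ for $v<b$ and $v^+=v+1$ for $v\ge b$,
\[
\omega_{2b+1}(i)=\omega_{2b}(i)^+\ \ (i<b),\qquad \omega_{2b+1}(b)=b,\qquad \omega_{2b+1}(i)=\omega_{2b}(i-1)^+\ \ (b<i\le 2b).
\]
For example $\omega_3=(0,1,2)$, $\omega_6=(0,3,1,4,2,5)$, $\omega_7=(0,4,1,3,5,2,6)$. We write $d_b=d_b^{\omega_b}$. Each binary digit of $b$ is one step of the construction and, as we shall see, each step raises $d_b$ by a bounded amount. The natural normalization is therefore $d_b/\log b$, and the natural families to compare are the bases with the same number of digits,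
\[
B_n=\{b\in\mathbb{Z}:\ 2^{n-1}\le b\le 2^n-1\}.
\]
Here $\log$ is the natural logarithm.

\subsection{Results}

The two inequalities of the following theorem are the conjecture stated in \cite{Pausinger}.

\begin{theorem}\label{thm:main}
Let $n\ge4$, $b_{\min}=9\cdot2^{n-4}$ and $b_n=2^n-1$. For all $b\in B_n$,
\[
\frac{d_{b_{\min}}}{\log b_{\min}}\le\frac{d_b}{\log b}\le\frac{d_{b_n}}{\log b_n},
\]
with equality on the left only for $b=b_{\min}$ and on the right only for $b=b_n$. Moreover $d_{b_{\min}}=\frac{n-1}{3}$ and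
\[
\frac n2-\frac13-\frac1{6b_n}\le d_{b_n}\le\frac n2-\frac13,
\]
with equality on the right if $n$ is even.
\end{theorem}

\begin{corollary}\label{cor:all}
For all $b\ge2$,
\[
\frac1{\log9}\le\frac{d_b}{\log b}\le\frac1{2\log2},
\]
with equality on the left only for $b=9$ and on the right only for $b=2$. Also
\[
\liminf_{b\to\infty}\frac{d_b}{\log b}=\frac1{3\log2},\qquad\limsup_{b\to\infty}\frac{d_b}{\log b}=\frac1{2\log2}.
\]
\end{corollary}

The constants $\frac13$ and $\frac12$ per binary digit both come from one identity. Let $\|z\|$ be the distance from $z$ to the nearest integer. Doubling the base adds one tent function: $\psi_{2b}(x)=\psi_b(x)+\|bx\|$ (Lemma~\ref{lem:even}). One doubling can cost $\frac12$, but repeated doublings cannot, because $2\|z\|+\|2z\|\le1$; they cost $\frac13$ each on average, the value taken at $z=\frac13$. So long strings of zeros in $b$ are cheap, and one would guess that the minimum over $B_n$ is at $2^{n-1}$, where $\omega_b$ is the bit-reversal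 permutation. The guess fails at once: $d_8=\frac98$ but $d_9=1$. In general $d_{2^r}>\frac r3=d_{9\cdot2^{r-3}}$, so the base $9\cdot 2^{r-3}$ wins in the numerator and in the denominator. At the other end, $\|cx\|=\frac12$ at $x=\frac12$ for every odd $c$. All binary prefixes $1,3,7,\dots$ of $2^n-1$ are odd, so one expects every step to cost close to $\frac12$ at counts near $b/2$, and this is what happens.

The two halves of Theorem~\ref{thm:main} need different methods. For the minimum (Section~\ref{sec:min}) we must exhibit a large error in every base. We follow a count and a position through the binary digits of the base, obtain an exact formula for the error at the end of such a path, and choose the path according to the digits. For the maximum (Section~\ref{sec:max}) we prove $d_b\le\frac12\log_2b-\frac13$ for all $b\ge8$ not of the form $2^j-1$, by an induction that removes two digits at a time. Section~\ref{sec:rec} contains the recursion behind both, and Section~\ref{sec:end}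 assembles the proofs.

\section{The array $D_b$ and its recursion}\label{sec:rec}

From now on $\sigma=\omega_b$ and the superscript is dropped. We put $\omega_1=(0)$; the doubling rule then also gives $\omega_2$, and $D_1=0$. We write $[P]\in\{0,1\}$ for the indicator of a statement $P$. In $D_b(k,h)$ we call $k$ the \emph{count} and $h$ the \emph{position}, and
\[
R_b(k)=\max_{0\le h\le b}D_b(k,h)-\min_{0\le h\le b}D_b(k,h)
\]
is the \emph{range} at count $k$. For $0\le m<b$ let $a_m(h)=[\omega_b(m)<h]$; this is nondecreasing in $h$, and $A_b(m+1,h)=A_b(m,h)+a_m(h)$.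

\subsection{Interpolation and symmetry}

\begin{lemma}\label{lem:interp}
Let $bx=m+\theta$ with $0\le m<b$ and $0\le\theta\le1$. Then
\begin{equation}\label{eq:interp}
\begin{split}
\varphi_{b,h}(x)&=A_b(m,h)+\theta a_m(h)-hx\\
&=D_b(m,h)+\theta\bigl(a_m(h)-\tfrac hb\bigr)=D_b(m+1,h)-(1-\theta)\bigl(a_m(h)-\tfrac hb\bigr).
\end{split}
\end{equation}
Take \eqref{eq:interp} as the definition of $\varphi_{b,h}$ for $h=b$ and for $b=1$. Then $\psi_b=\max_{0\le h,h'\le b}(\varphi_{b,h}-\varphi_{b,h'})$, this function is convex on each interval $[\frac kb,\frac{k+1}b]$, $\psi_b(\frac kb)=R_b(k)$, and $d_b=\max_kR_b(k)$.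
\end{lemma}

\begin{proof}
Let $\theta<1$, so that the definition applies with $k=m+1$. If $h\le\omega_b(m)$, then $a_m(h)=0$ and $A_b(m+1,h)=A_b(m,h)$, which is the first line. If $h>\omega_b(m)$, then $a_m(h)=1$, and the definition gives $(b-h)x-(m-A_b(m,h))=\theta-hx+A_b(m,h)$. The second line follows from $x=(m+\theta)/b$. For $\theta=1$ the formula gives $D_b(m+1,h)$, which is the value from the next interval; here $D_b(b,h)=0=D_b(0,h)$ agrees with the periodicity. For $h=b$ the formula gives $0$, as for $h=0$, so $h=b$ may be included in the maxima. On each interval $\psi_b$ is a maximum of affine functions, hence convex, and it is largest at an endpoint.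
\end{proof}

The proof uses nothing about $\omega_b$, so \eqref{eq:intervals} holds for every permutation.

\begin{lemma}\label{lem:sym}
$\omega_b(b-1-i)=b-1-\omega_b(i)$ and $D_b(b-k,b-h)=D_b(k,h)$. Hence $\psi_b(1-x)=\psi_b(x)$ and $d_b=\max_{k\le b/2}R_b(k)$.
\end{lemma}

\begin{proof}
The first identity follows by induction. For $2b$ we have $2b-1-(2i+j)=2(b-1-i)+(1-j)$, and the value there is $b-1-\omega_b(i)+(1-j)b=2b-1-\omega_{2b}(2i+j)$. For $2b+1$ and $i<b$ let $v=\omega_{2b}(i)$. Then $\omega_{2b+1}(2b-i)=(2b-1-v)^+$. Exactly one of $v$ and $2b-1-v$ is $\ge b$, so $v^++(2b-1-v)^+=2b$. The center $b$ is fixed. Reflecting indices and values gives $A_b(b-k,b-h)=\#\{i\ge k:\omega_b(i)\ge h\}=b-k-h+A_b(k,h)$, and $(b-k)(b-h)/b=b-k-h+kh/b$.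
\end{proof}

\subsection{One step of the construction}

Let $N=2b+\varepsilon$ with $\varepsilon\in\{0,1\}$ and $b\ge1$. The positions $0,\dots,N$ fall into two copies of $\{0,\dots,b\}$: the \emph{lower} positions $g$ and the \emph{upper} positions $b+\varepsilon+g$, for $0\le g\le b$. In both cases $g$ is the \emph{residue}. If $\varepsilon=0$, the position $b$ may be read either way.

\begin{lemma}\label{lem:rec}
Let $N=2b+\varepsilon$, $0\le k\le N$, and assume $k\le b$ if $\varepsilon=1$. For $0\le g\le b$,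
\begin{equation}\label{eq:rec}
A_N(k,g)=A_b\bigl(\lceil\tfrac k2\rceil,g\bigr),\qquad A_N(k,b+\varepsilon+g)=\lceil\tfrac k2\rceil+A_b\bigl(\lfloor\tfrac k2\rfloor,g\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Let $\varepsilon=0$. Among the first $k$ indices, $\lceil\frac k2\rceil$ are even, with values $\omega_b(i)<b$, and $\lfloor\frac k2\rfloor$ are odd, with values $b+\omega_b(i)$. Let $\varepsilon=1$. The first $k\le b$ values are of the form $v^+$ with $v=\omega_{2b}(i)$, and $v^+<g\iff v<g$, while $v^+<b+1+g\iff v<b+g$.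
\end{proof}

The condition $k\le b$ excludes the inserted central value, and it cannot be dropped: $A_3(2,2)=2$, while \eqref{eq:rec} would give $1$. By Lemma~\ref{lem:sym} the condition costs nothing in one step. It becomes a real restriction when \eqref{eq:rec} is applied twice, and it is the reason for the separate study of the central count in Section~\ref{sec:central}.

\begin{lemma}[Even bases]\label{lem:even}
Let $bx=m+\theta$ as in Lemma~\ref{lem:interp} and let $a_m$ refer to $\omega_b$. Then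
\begin{equation}\label{eq:evenphi}
\varphi_{2b,g}(x)=\varphi_{b,g}(x)+\|bx\|\,a_m(g),\qquad \varphi_{2b,b+g}(x)=\varphi_{b,g}(x)+\|bx\|\,(1-a_m(g)).
\end{equation}
Consequently
\begin{equation}\label{eq:double}
\psi_{2b}(x)=\psi_b(x)+\|bx\|,\qquad d_{2b}\le d_b+\tfrac12,
\end{equation}
and at an even count $2l$ both positions of residue $g$ have the value $D_b(l,g)$.
\end{lemma}

\begin{proof}
Write $a=a_m(g)$ and $\varphi=\varphi_{b,g}(x)=A_b(m,g)+\theta a-gx$, and use \eqref{eq:interp} in base $2b$ together with \eqref{eq:rec}. Let $\theta\le\frac12$. Then $2bx=2m+2\theta$ and $\omega_{2b}(2m)=\omega_b(m)$. The lower value is $A_b(m,g)+2\theta a-gx=\varphi+\theta a$, and the upper value is $m+A_b(m,g)+2\theta-(m+\theta)-gx=\varphi+\theta(1-a)$. Let $\theta\ge\frac12$. Then $2bx=(2m+1)+(2\theta-1)$ and $\omega_{2b}(2m+1)=b+\omega_b(m)$. The lower value is $A_b(m,g)+a-gx=\varphi+(1-\theta)a$, and the upper value is $m+1+A_b(m,g)+(2\theta-1)a-(m+\theta)-gx=\varphi+(1-\theta)(1-a)$.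 So the two positions of each residue carry exactly the two values $\varphi$ and $\varphi+\|bx\|$, which gives \eqref{eq:double}. At an even count $bx$ is an integer.
\end{proof}

\begin{lemma}[Odd bases]\label{lem:odd}
Let $N=2b+1$, $0\le k\le b$, $x=k/N$, and let $a_l$ refer to $\omega_b$.
\begin{itemize}
\item[(O1)] If $k=2l+1$, then $bx=l+\theta$ with $\theta=\frac{1-x}2$, and
\[
D_N(k,g)=\varphi_{b,g}(x)+(1-\theta)a_l(g),\qquad D_N(k,b+1+g)=\varphi_{b,g}(x)+\theta(1-a_l(g)).
\]
\item[(O2)] If $k=2l$, then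
\[
D_N(k,g)=D_b(l,g)+\frac gb\cdot\frac x2,\qquad D_N(k,b+1+g)=D_b(l,g)-\Bigl(1-\frac gb\Bigr)\frac x2 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
From $(2b+1)x=k$ we get $bx=\frac{k-x}2$ and $(b+1)x=\frac{k+x}{2}$. For $k=2l+1$, \eqref{eq:rec} gives the lower value $A_b(l,g)+a_l(g)-gx$ and the upper value $l+1+A_b(l,g)-(l+1-\theta)-gx$; compare with \eqref{eq:interp}. For $k=2l$ we have $\frac lb-x=\frac x{2b}$, so the lower value is $A_b(l,g)-gx=D_b(l,g)+\frac{gx}{2b}$, and the upper value exceeds it by $l-(b+1)x=-\frac x2$.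
\end{proof}

\subsection{Small bases}

The rules give $\omega_5=(0,3,2,1,4)$, $\omega_9=(0,5,2,7,4,1,6,3,8)$, and the initial segments $\omega_{11}=(0,6,3,9,2,\dots)$, $\omega_{13}=(0,7,3,10,1,8,\dots)$, $\omega_{15}=(0,8,4,12,1,9,3,\dots)$. Table~\ref{tab:small} lists $bD_b(k,h)=bA_b(k,h)-kh$. Along a row the entry changes by $-k$, plus $b$ whenever $h$ passes one of the first $k$ values.

\begin{table}[ht]
\centering
\begin{tabular}{r|r|l|r}
$b$&$k$&$bD_b(k,h)$ for $h=1,\dots,b-1$&$bR_b(k)$\\\hline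
5&2&$3,1,-1,2$&4\\\hline
7&2&$5,3,1,-1,4,2$&6\\
&3&$4,8,5,2,6,3$&8\\\hline
9&2&$7,5,3,1,-1,6,4,2$&8\\
&3&$6,3,9,6,3,9,6,3$&9\\
&4&$5,1,6,2,-2,3,-1,4$&8\\\hline
11&2&$9,7,5,3,1,-1,8,6,4,2$&10\\
&3&$8,5,2,10,7,4,12,9,6,3$&12\\
&4&$7,3,-1,6,2,-2,5,1,-3,4$&10\\
&5&$6,1,7,13,8,3,9,4,-1,5$&14\\\hline
13&2&$11,9,7,5,3,1,-1,10,8,6,4,2$&12\\
&3&$10,7,4,14,11,8,5,15,12,9,6,3$&15\\
&4&$9,5,1,10,6,2,-2,7,3,-1,8,4$&12\\
&5&$8,16,11,19,14,9,4,12,7,2,10,5$&19\\
&6&$7,14,8,15,9,3,-3,4,11,5,12,6$&18\\\hline
15&2&$13,11,9,7,5,3,1,-1,12,10,8,6,4,2$&14\\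
&3&$12,9,6,3,15,12,9,6,18,15,12,9,6,3$&18\\
&4&$11,7,3,-1,10,6,2,-2,9,5,1,-3,8,4$&14\\
&5&$10,20,15,10,20,15,10,5,15,10,5,0,10,5$&20\\
&6&$9,18,12,6,15,9,3,-3,6,15,9,3,12,6$&21\\
&7&$8,16,9,17,25,18,11,4,12,20,13,6,14,7$&25
\end{tabular}
\caption{The arrays $bD_b(k,h)$ for odd $5\le b\le15$ and $2\le k\le b/2$. The entry at $h=0$ is $0$. The row $k=1$ is $b-1,b-2,\dots,1$, with range $b-1$. The row $b-k$ is the row $k$ reversed.}\label{tab:small}
\end{table}

\begin{lemma}\label{lem:small}
We have $R_2(1)=R_4(2)=\frac12$, $R_6(3)=1$, and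
\[
\begin{array}{c|cccccccccccccc}
b&2&3&4&5&6&7&8&9&10&11&12&13&14&15\\\hline
d_b&\frac12&\frac23&\frac34&\frac45&1&\frac87&\frac98&1&\le\frac{13}{10}&\frac{14}{11}&\frac43&\frac{19}{13}&\le\frac32&\frac53
\end{array}
\]
\end{lemma}

\begin{proof}
For odd $b$ read off Table~\ref{tab:small}. For even $b$, even counts reproduce the ranges of base $b/2$ by Lemma~\ref{lem:even}, and odd counts are computed from \eqref{eq:double}. We have $\psi_2=\|x\|$, $\psi_4=\|x\|+\|2x\|$ and $\psi_8=\psi_4+\|4x\|$, so $\psi_2(\frac12)=\psi_4(\frac12)=\frac12$, $\psi_4(\frac14)=\frac34$, $\psi_8(\frac18)=\frac78$, $\psi_8(\frac38)=\frac98$. In base $3$ the rows $k=0,1,2$ of $3D_3$ are $(0,0)$, $(2,1)$, $(1,2)$. Interpolating them gives $\psi_3=\frac13,\frac12$ at $\frac16,\frac12$, hence $\psi_6=\frac56,1$ there; and $\psi_3=\frac16,\frac12,\frac7{12}$ at $\frac1{12},\frac3{12},\frac5{12}$, where $\|3x\|+\|6x\|=\frac34$, hence $d_{12}=\frac7{12}+\frac34$. Next, $d_{10}\le d_5+\frac12$. For $b=14$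 we need $\psi_7\le1$ at the points $\frac{l+1/2}7$. For $l\le2$ this follows by convexity from the ranges $0,6,6,8$; for $l=3$ the average of the rows $3$ and $4$ is $3.5,7,3.5,3.5,7,3.5$, with range $7$.
\end{proof}

\section{The minimum}\label{sec:min}

\subsection{The bases $9\cdot2^m$}

\begin{lemma}\label{lem:nine}
$d_{9\cdot2^m}\le\frac m3+1$ for $m\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:double}, $\psi_{9\cdot2^m}(x)=\psi_9(x)+\sum_{j<m}\|2^j\cdot9x\|$. We have $2\|z\|+\|2z\|\le1$: the left side is $4\|z\|$ if $\|z\|\le\frac14$, and $1$ otherwise. Written as $\|z\|\le\frac13+\frac13(\|z\|-\|2z\|)$, this telescopes, and the sum is at most $\frac m3+\frac13\|9x\|$. It remains to show $\psi_9(x)+\frac13\|9x\|\le1$. This function is convex on each half of $[\frac k9,\frac{k+1}9]$, and at $\frac k9$ it is at most $d_9=1$. At the midpoints $9\varphi_{9,h}$ is the average of two neighboring rows of Table~\ref{tab:small}: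
\[
\begin{array}{c|l}
0,1&4,\ 3.5,\ 3,\ 2.5,\ 2,\ 1.5,\ 1,\ 0.5\\
1,2&7.5,\ 6,\ 4.5,\ 3,\ 1.5,\ 4.5,\ 3,\ 1.5\\
2,3&6.5,\ 4,\ 6,\ 3.5,\ 1,\ 7.5,\ 5,\ 2.5\\
3,4&5.5,\ 2,\ 7.5,\ 4,\ 0.5,\ 6,\ 2.5,\ 3.5\\
4,5&4.5,\ 0,\ 4.5,\ 0,\ 0,\ 4.5,\ 0,\ 4.5
\end{array}
\]
All entries lie in $[0,7.5]$. By symmetry the function is at most $\frac{7.5}9+\frac16=1$ at every midpoint.
\end{proof}

\subsection{Paths}

For the rest of this section let $r\ge3$ and $2^r\le N<2^{r+1}$. The binary expansion of $N$ is $1\varepsilon_0\varepsilon_1\dots\varepsilon_{r-1}$. The \emph{prefix of level} $i$ is $c_i=\lfloor N/2^{r-i}\rfloor$, so $c_0=1$, $c_{i+1}=2c_i+\varepsilon_i$, $c_r=N$. We put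
\[
S_j=\sum_{i=j}^{r-1}(-1)^i\varepsilon_i .
\]

Since $D_N(k,0)=0$, a single pair $(k,h)$ gives the lower bound $d_N\ge D_N(k,h)$. To find good pairs we read \eqref{eq:rec} upward. A pair $(k_i,h_i)$ in base $c_i$ controls two pairs with odd count in base $c_{i+1}$: the count $2k_i-1$ at the lower position $h_i$, where $A$ keeps its value, and the count $2k_i+1$ at the upper position of residue $h_i$, where $A$ grows by $k_i+1$.

\begin{definition}
A \emph{path from level} $u$ consists of integers $0\le k_u,h_u\le c_u$ and signs $\tau_u,\dots,\tau_{r-1}\in\{\pm1\}$. It determines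
\[
k_{i+1}=2k_i+\tau_i,\qquad h_{i+1}=\begin{cases}h_i,&\tau_i=-1,\\ c_i+\varepsilon_i+h_i,&\tau_i=+1,\end{cases}
\]
so that $0\le h_i\le c_i$. The path is \emph{admissible} if $0\le k_i\le c_i$ for all $i\ge u$, and $k_{i+1}\le c_i$ whenever $\varepsilon_i=1$; this is the hypothesis of Lemma~\ref{lem:rec} at every step. We write $k=k_r$, $h=h_r$, $x=k/N$, $A_0=A_{c_u}(k_u,h_u)$ and $e_i=k_i-c_ix$. An index $j$ with $u<j<r$ and $\tau_j=\tau_{j-1}$ is a \emph{repetition}.
\end{definition}

\begin{example}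
Start at level $0$ with $k_0=h_0=0$ and take the signs $+,-,+$. The counts are $0,1,1,3$ and $A$ takes the values $0,1,1,3$. For $N=8$ the positions are $0,1,1,5$, and $D_8(3,5)=3-\frac{15}8=\frac98$. For $N=9$ the prefixes are $1,2,4,9$, the positions are $0,1,1,6$, and $D_9(3,6)=3-\frac{18}9=1$. In both cases the path finds $d_N$. Alternating signs keep $x$ near $\frac13$, where each level contributes $\frac13$. The digit $\varepsilon_2=1$ of $9$ meets the sign $+$ and moves the final position up by one, which lowers the value. The next lemma turns these observations into an identity.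
\end{example}

\begin{lemma}\label{lem:path}
Let $\alpha(+1)=\frac13$, $\alpha(-1)=\frac23$. For an admissible path,
\begin{equation}\label{eq:path}
D_N(k,h)=A_0-h_ux-\alpha(\tau_u)e_u+\frac{r-u}3-\frac x3\sum_{i=u}^{r-1}\tau_i\varepsilon_i+\frac13\sum_{j\ \mathrm{repetition}}\tau_je_j .
\end{equation}
If $u=r$, then $e_u=0$ and the third term is read as $0$.
\end{lemma}

\begin{proof}
Let $V_i=A_{c_i}(k_i,h_i)-h_ix$, so $V_r=D_N(k,h)$ and $e_r=0$. By \eqref{eq:rec}, $V_{i+1}=V_i$ if $\tau_i=-1$, and $V_{i+1}=V_i+k_i+1-(c_i+\varepsilon_i)x=V_i+e_i+1-\varepsilon_ix$ if $\tau_i=+1$. Also $e_{i+1}=2e_i+\tau_i-\varepsilon_ix$. The weights $\alpha$ are chosen so that $e_i$ cancels from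
\[
\bigl[V_{i+1}-\alpha(-\tau_i)e_{i+1}\bigr]-\bigl[V_i-\alpha(\tau_i)e_i\bigr].
\]
For $\tau_i=-1$ this is $-\frac13(2e_i-1-\varepsilon_ix)+\frac23e_i=\frac13+\frac x3\varepsilon_i$. For $\tau_i=+1$ it is $e_i+1-\varepsilon_ix-\frac23(2e_i+1-\varepsilon_ix)+\frac13e_i=\frac13-\frac x3\varepsilon_i$. The brackets telescope as long as $\tau_{i+1}=-\tau_i$. If $i+1$ is a repetition, passing from $\alpha(-\tau_i)$ to $\alpha(\tau_{i+1})=\alpha(\tau_i)$ adds $(\alpha(-\tau_i)-\alpha(\tau_i))e_{i+1}=\frac{\tau_i}3e_{i+1}$. Sum over $i$.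
\end{proof}

Three facts on alternating signs will be used. First, solving the recursion for $e_i$ backward from $e_r=0$ gives $e_j=-\sum_{i\ge j}2^{-(i-j+1)}(\tau_i-\varepsilon_ix)$. If the signs alternate from index $j$ on, the geometric series yields
\begin{equation}\label{eq:ej}
e_j=-\frac{\tau_j}3\Bigl(1-\bigl(-\tfrac12\bigr)^{r-j}\Bigr)+x\beta_j,\qquad\beta_j=\sum_{i\ge j}2^{-(i-j+1)}\varepsilon_i .
\end{equation}
Second, let $J_s=\frac13(2^s-(-1)^s)$. Then $J_0=0$, $1\le J_s\le2^{s-1}$ for $s\ge1$, and $J_s+J_{s+1}=2^s$. If the signs alternate on $u,\dots,i-1$, then $k_i=2^{i-u}k_u+\tau_uJ_{i-u}$. So $k_i/2^{i-u}$ lies in $[k_u,k_u+\frac12]$ if $\tau_u=+1$ and in $[k_u-\frac12,k_u]$ if $\tau_u=-1$. Third, if there is no repetition, then $\tau_i=\chi(-1)^i$ with $\chi=(-1)^u\tau_u$, and \eqref{eq:path} reads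
\begin{equation}\label{eq:alt}
D_N(k,h)-\frac r3=\Bigl(A_0-\alpha(\tau_u)k_u-\frac u3\Bigr)+\bigl(\alpha(\tau_u)c_u-h_u\bigr)x-\frac{\chi x}3S_u .
\end{equation}

\begin{lemma}\label{lem:adm}
A path is admissible in each of the following cases: \textup{(i)} the signs alternate, $\tau_u=+1$ and $2k_u+1\le c_u$; \textup{(ii)} the signs alternate, $\tau_u=-1$ and $1\le k_u\le\frac{c_u}2$; \textup{(iii)} the signs are arbitrary and $1\le k_u\le\frac{c_u}2-1$.
\end{lemma}

\begin{proof}
Let $i>u$. In the three cases $k_i/2^{i-u}$ is at most $k_u+\frac12$, $k_u$, $k_u+1$, hence at most $\frac{c_u}2$. So $k_i\le2^{i-u-1}c_u\le c_{i-1}$. In case (i) $k_i\ge2^{i-u}k_u\ge0$, and in the other cases $k_i\ge2^{i-u}k_u-(2^{i-u}-1)>0$.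
\end{proof}

For some bases the largest value of $D_N(k,\cdot)$ is not enough and we must also use a negative value. Such values occur just below the top of the row, where only the largest elements matter. Let $U_c(K,\ell)=\#\{i<K:\ \omega_c(i)\ge c-\ell\}$.

\begin{lemma}\label{lem:top}
Consider an admissible path from level $u$. Let $u\le j\le r$, $0\le\ell\le c_j$ and $K=\lfloor k/2^{r-j}\rfloor$. Then $D_N(k,N-\ell)=\ell x-U_{c_j}(K,\ell)$, and so
\[
d_N\ge D_N(k,h)+U_{c_j}(K,\ell)-\ell x .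
\]
\end{lemma}

\begin{proof}
We have $U_c(K,\ell)=K-A_c(K,c-\ell)$. Let $c=2b+\varepsilon$ and $\ell\le b$. Then $c-\ell$ is the upper position of residue $b-\ell$, and \eqref{eq:rec} gives $U_c(K',\ell)=\lfloor\frac{K'}2\rfloor-A_b(\lfloor\frac{K'}2\rfloor,b-\ell)=U_b(\lfloor\frac{K'}2\rfloor,\ell)$, provided $K'\le b$ if $\varepsilon=1$. Apply this from level $r$ down to level $j$. The count at level $i$ is $\lfloor k/2^{r-i}\rfloor\ge0$. It is at most $k_i$, because $|k-2^{r-i}k_i|\le2^{r-i}-1$, so admissibility gives the proviso. Finally $D_N(k,N-\ell)=k-U_N(k,\ell)-(N-\ell)x=\ell x-U_N(k,\ell)$.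
\end{proof}

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
Let $N_*=9\cdot2^{r-3}$ and $t(N)=\frac13\log_2(N/N_*)$. Then $d_N\ge\frac r3+\max(0,t(N))$.
\end{proposition}

We call a lower bound for $d_N-\frac r3$ a \emph{gain}. The proof runs through the prefixes $1000$, $11$, $1010$, $1011$, $1001$, which cover all $N$. By \eqref{eq:alt}, an alternating path gains or loses $\frac x3|S_u|$ according to its phase $\chi$, so for each prefix we want a starting point for either sign of $S_u$. Table~\ref{tab:paths} lists the alternating paths used. The values $A_0$ come from the initial segments $\omega_3,\omega_4=(0,\dots)$, $\omega_7=(0,4,1,\dots)$, $\omega_{10}=(0,5,3,\dots)$, $\omega_{11}=(0,6,3,9,2,\dots)$ and $\omega_{19}=(0,10,5,15,2,12,7,17,4,\dots)$. The last column is \eqref{eq:alt}.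

\begin{table}[ht]
\centering
\begin{tabular}{c|cccccc|c|l}
Path&$u$&$c_u$&$k_u$&$h_u$&$A_0$&$\tau_u$&$\chi$&$D_N(k,h)-\frac r3$\\\hline
1&0&1&0&0&0&$+$&$+$&$\frac x3(1-S_0)$\\[2pt]
2&2&4&1&1&1&$-$&$-$&$-\frac13+\frac x3(5+S_2)$\\[2pt]
3&1&3&1&1&1&$+$&$-$&$\frac13+\frac x3S_1$\\[2pt]
4&1&3&1&1&1&$-$&$+$&$\frac x3(3-S_1)$\\[2pt]
5&2&7&3&2&2&$+$&$+$&$\frac13+\frac x3(1-S_2)$\\[2pt]
6&3&10&3&6&3&$+$&$-$&$1-\frac x3(8-S_3)$\\[2pt]
7&3&11&5&4&3&$+$&$-$&$\frac13-\frac x3(1-S_3)$\\[2pt]
8&4&19&9&8&5&$-$&$-$&$-\frac73+\frac x3(14+S_4)$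
\end{tabular}
\caption{Alternating paths. A path applies to every $N$ whose prefix of level $u$ is $c_u$. Paths with $\tau_u=+1$ satisfy $2k_u+1\le c_u$ and paths with $\tau_u=-1$ satisfy $1\le k_u\le c_u/2$, so all are admissible.}\label{tab:paths}
\end{table}

Paths 1 and 4 end at $k=J_r$ and $k=2^{r-1}-J_{r-1}=J_r$. If $N<\vartheta2^r$ with $\vartheta2^r$ an integer and $\vartheta>1$, they have
\begin{equation}\label{eq:xlow}
x\ge\frac{2^r-1}{3(\vartheta2^r-1)},
\end{equation}
and the right side increases with $r$, since the derivative of $\frac{X-1}{\vartheta X-1}$ has numerator $\vartheta-1$. For $N=2^r$, Path 1 gives $d_{2^r}\ge\frac r3+\frac x3>\frac r3$. For $N=N_*$ we have $S_0=1$ and $t=0$, and Path 1 gives the gain $0$.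

\begin{proof}[Proof of Proposition~\ref{prop:lower} for the prefixes $1000$, $11$, $1010$, $1011$]
\emph{Prefix $1000$.} Here $N<N_*$ and we need the gain $0$. If $S_0\le1$, Path 1 gives it. If $S_0\ge2$, two even indices $\ge4$ carry ones, so $r\ge7$. Path 2 has $S_2=S_0$ and gain at least $\frac{7x-1}3$, with $k=2^{r-2}-J_{r-2}=J_{r-1}$. Now $7J_{r-1}\ge\frac73(2^{r-1}-1)=9\cdot2^{r-3}+\frac13(2^{r-3}-7)>N$, so $7x>1$.

\emph{Prefix $11$.} Here $t<\frac13\log_2\frac{16}9<0.277$. If $S_1\ge0$, Path 3 gains $\frac13$. If $S_1\le-1$ and $\varepsilon_1=1$, then $c_2=7$ and $S_2=S_1+1\le0$, and Path 5 gains $\frac13$. If $S_1\le-1$ and $\varepsilon_1=0$, an odd index $\ge3$ carries a one, so $r\ge4$; moreover $N<1.75\cdot2^r$ and $t<\frac13\log_2\frac{14}9<0.2125$. Path 4 gains $\frac43x$, with $x\ge\frac{15}{81}$ by \eqref{eq:xlow}, which is more than $0.246$.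

\emph{Prefix $1010$.} Here $N<1.375\cdot2^r$, $t<\frac13\log_2\frac{11}9<0.097$ and $S_0=S_3-1$. If $S_3\le0$, Path 1 gains $\frac23x$ with $x\ge\frac7{30}$ by \eqref{eq:xlow}, which is more than $0.155$. If $S_3\ge1$, Path 6 gains $1-\frac73x$ with $x\le\frac{3.5}{10}$, which is more than $0.18$.

\emph{Prefix $1011$.} Here $N<1.5\cdot2^r$, $t<\frac13\log_2\frac43<0.1384$ and $S_0=S_3$. If $S_3\le-1$, then $r\ge4$, and Path 1 gains $\frac23x$ with $x\ge\frac{15}{69}$, which is more than $0.144$. If $S_3\ge0$, take Path 7 and Lemma~\ref{lem:top} with $j=3$, $\ell=2$. Then $K=5$, and $U_{11}(5,2)=1$ counts the element $9$. The gain is $\frac13-\frac x3+1-2x=\frac43-\frac73x\ge\frac16$, because $x\le\frac{5.5}{11}$.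
\end{proof}

\subsection{The prefix $1001$}

This is the delicate case: $N$ may be very close to $N_*$, where the gain is exactly $0$. Let $N>N_*$, $s=r-3\ge1$, $Y=N/2^s\in(9,10)$, so that $t=\frac13\log_2\frac Y9<0.0507$. What saves the case is that base $9$ has a count from which all sign sequences are admissible and both first signs start equally well. Take $u=3$, $c_3=9$, $k_3=3$, which satisfies Lemma~\ref{lem:adm}(iii). Recall that $\omega_9$ begins $0,5,2$. If $\tau_3=-1$ take $h_3=6$, $A_0=3$; if $\tau_3=+1$ take $h_3=3$, $A_0=2$. Then $3-6x-\frac23(3-9x)=1$ and $2-3x-\frac13(3-9x)=1$, so for every sign sequence \eqref{eq:path} becomes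
\begin{equation}\label{eq:free}
D_N(k,h)-\frac r3=-\frac x3\sum_{i\ge3}\tau_i\varepsilon_i+\frac13\sum_{j\ \mathrm{repetition}}\tau_je_j .
\end{equation}
We call these the \emph{free paths}. Put $y=k/2^s=3+\sum_{i\ge3}2^{2-i}\tau_i$, so $x=y/Y$. An alternating block of $L$ signs starting at index $i$ contributes $\tau_i\,2^{3-i}\cdot\frac13(1-(-\frac12)^L)$ to $y$. The factor $1-(-\frac12)^L$ is $\ge0$ for all $L$, at most $\frac98$ for $L\ge2$, and at most $\frac{33}{32}$ for $L\ge4$.

\begin{proof}[Proof of Proposition~\ref{prop:lower} for the prefix $1001$]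
If $S_3\ne0$, the alternating free path of the right phase gains $\frac x3|S_3|$, and $y\ge2.5$ gives $x\ge\frac14$; the gain exceeds $0.08$. So let $S_3=0$. Both alternating free paths now gain $0$, and we need either a repetition or Lemma~\ref{lem:top}. Let $p\ge3$ be the least index $\ge3$ with $\varepsilon_p=1$.

\medskip\noindent\emph{The case $p=3$.} Then $c_4=19$, $S_4=1$ and $r\ge5$. Path 8 ends at $k=9\cdot2^{r-4}-J_{r-4}$ with $1\le J_{r-4}\le2^{r-5}$, so Lemma~\ref{lem:top} with $j=4$, $\ell=4$ has $K=8$, and $U_{19}(8,4)=2$ counts the elements $15,17$. The gain is $-\frac73+5x+2-4x=x-\frac13$, and $x\ge\frac{8.5}{20}$ makes it larger than $0.09$.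

\medskip
From now on $p\ge4$. Then $Y<9+2^{3-p}$, so
\[
Y<9.5,\ \ t<0.0261\qquad\text{and, if } p\ge5,\qquad Y<9.25,\ \ t<0.0132 .
\]
Let $F(j)=\sum_{3\le i<j}(-1)^i\varepsilon_i$, so $F(r)=0$. If $F(j)\ne0$, the digits before and after $j$ have opposite alternating sums, and changing the phase at $j$ makes both count positively. The price is the repetition term $\frac13\tau_je_j$, about $-\frac19$.

\medskip\noindent\emph{A repetition $++$.} Suppose that some $j$ with $4\le j\le r-2$ has $F(j)\ne0$ and $(-1)^j=\chi:=\operatorname{sgn}F(j)$. Take $\tau_i=-\chi(-1)^i$ for $i<j$ and $\tau_i=\chi(-1)^i$ for $i\ge j$. Then $\tau_{j-1}=\tau_j=+1$ is the only repetition, and $-\sum\tau_i\varepsilon_i=\chi F(j)-\chi(F(r)-F(j))=2|F(j)|\ge2$. By \eqref{eq:ej}, $e_j\ge-\frac13\cdot\frac98$. The block from $j$ on contributes $\ge0$ to $y$. The block before $j$ contributes $\ge0$ if $\tau_3=+1$; if $\tau_3=-1$ it has even length, since it ends with $+1$, and contributes $\ge-\frac13$. So $x\ge\frac{8/3}{9.5}>0.2807$,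 and the gain is at least $\frac23x-\frac18>0.062>t$.

\medskip\noindent\emph{Paired digits.} Suppose now that no such $j$ exists. We claim that the ones at indices $\ge3$ form disjoint adjacent pairs $(q,q+1)$. Let $\varepsilon_q=1$ with $F(q)=0$; this holds for $q=p$. Put $\chi=(-1)^q$, and let $q'>q$ be the first index with $\varepsilon_{q'}=1$ and $(-1)^{q'}=-\chi$; it exists because $F(r)=0$. Then $\chi F(i)\ge1$ for $q<i\le q'$. If $q'>q+1$, then $j=q'-1>q$ would have the excluded property. So $q'=q+1$ and $F(q+2)=0$, and we continue with the next one. It follows that each maximal run of ones has even length and starts with the first element of a pair, and that an alternating block of signs covering whole pairs contributes $0$ to $\sum\tau_i\varepsilon_i$. We use two constructions.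

\emph{Splitting a pair.} Let $(q,q+1)$ be a pair and $j=q+1$. Let the signs alternate up to $\tau_q=-1$, repeat with $\tau_j=-1$, and alternate afterward. Only the pair $(q,q+1)$ contributes to $\sum\tau_i\varepsilon_i$, and it contributes $-2$. With $\rho=1-(-\frac12)^{r-j}$, formulas \eqref{eq:free} and \eqref{eq:ej} and $\tau_3=(-1)^q$ give
\begin{equation}\label{eq:split}
\text{gain}=\frac{2x}3-\frac\rho9-\frac{x\beta_j}3,\qquad y=3+\frac13\bigl((-1)^q-2^{2-q}(1+\rho)\bigr).
\end{equation}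
If $(q,q+1)$ is the last pair and is followed by at least one zero, then $\beta_j=\frac12$, $r-j\ge2$, $\rho\le\frac98$, and the gain is at least $\frac x2-\frac18$; if in addition $q\ge4$ is even, then $y>3$.

\emph{A final run.} Suppose that a maximal run of ones $q,\dots,r-1$ reaches the end; its length $L=r-q\ge2$ is even. Let the signs alternate from $q$ on with $\tau_q=+1$. Then $\beta_q=1-2^{-L}$, and \eqref{eq:ej} gives $e_q=(x-\frac13)(1-2^{-L})$. Since $k=2^Lk_q+J_L$, Lemma~\ref{lem:top} with $j=q$, $\ell=c_q$ has $K=k_q$ and $U_{c_q}(k_q,c_q)=k_q$, so it adds $k_q-c_qx=e_q$ to the gain. Let $x\ge\frac13$. (T1) If the signs alternate throughout, the gain is $e_q\ge\frac34(x-\frac13)$. (T2) If the signs alternate before $q$ and end with $\tau_{q-1}=+1$, the repetition adds $\frac13e_q$, and the gain is $\frac43e_q\ge x-\frac13$.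

\medskip\noindent\emph{The case $p\ge5$.} Let $(q,q+1)$ be the last pair. Suppose first that a zero follows it, and split it. If $q$ is even, then $x>\frac3{9.25}$ and the gain exceeds $0.037$. If $q\ge5$ is odd, then $y\ge3-\frac13-\frac13\cdot\frac18\cdot\frac{17}8=2.578125$, so $x>0.2787$ and the gain exceeds $0.0143>t$. Suppose next that the last pair ends at $r-1$, and let $q_0\ge5$ be the start of the final run. If $q_0$ is even, use (T2). The block before $q_0$ has odd length $q_0-3$ and starts with $\tau_3=+1$, so $y\ge\frac{10}3$, $x>0.3603$, and the gain exceeds $0.026$. If $q_0$ is odd, use (T1). Then $\tau_3=+1$, $r=q_0+L\ge7$ is odd, $s\ge4$ is even, and $y=3+\frac13(1-2^{-s})\ge3.3125$. So $x>0.3581$ and the gain exceeds $0.018$.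

\medskip\noindent\emph{The case $p=4$.} Let $L$ be the even length of the run starting at index $4$. If it reaches the end, use (T2) with $q=4$: $k_4=7$, $k=7\cdot2^L+J_L\ge7.25\cdot2^L$ and $N<19\cdot2^L$, so $x>0.381$ and the gain exceeds $0.047$. Otherwise $\varepsilon_{4+L}=0$, and we split the last pair of the run, with $q=2+L$ even and $j=3+L$. If there are no further ones, then $x>\frac3{9.5}$ and the gain exceeds $\frac3{19}-\frac18>0.032$. If there are further pairs, they start at an index $\ge5+L$. Then $r-j\ge4$, $\rho\le\frac{33}{32}$ and $\beta_j<\frac12+\frac14$, so \eqref{eq:split} gives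
\[
\text{gain}\ge\frac5{12}x-\frac{11}{96},\qquad y\ge\frac{10}3-\frac{65}{96}2^{-L}.
\]
For $L\ge4$ we get $x\ge\frac{3.2910}{9.5}>0.3464$ and a gain above $0.0297$. For $L=2$ we have $Y<9+\frac14+\frac18+\frac1{16}=9.4375$, hence $t<\frac13\log_2\frac{151}{144}<0.0229$, while $x\ge\frac{3.1640}{9.4375}>0.3352$ gives a gain above $0.0250$. In every case the gain exceeds $t$.
\end{proof}

\section{The maximum}\label{sec:max}

Let $\Lambda(b)=\frac12\log_2b-\frac13$. The goal is Proposition~\ref{prop:U}: $d_b\le\Lambda(b)$ for $b\ge8$ not of the form $2^j-1$. Since $\Lambda(2b)=\Lambda(b)+\frac12$, even bases are handled by \eqref{eq:double}. An odd step can cost more than $\frac12$: $d_{15}-d_7=\frac{11}{21}$. So we go back two steps and try to show that passing from $c$ to $4c+1$ or $4c+3$ costs at most $1$; there is no room to spare, as $d_{15}-d_3=1$. Two further obstacles appear. In base $4c+3$ the central count $2c+1$ lies outside the reach of two applications of \eqref{eq:rec}.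 And the bases $2^j-1$ are true exceptions, for instance $d_{15}=\frac53>\Lambda(15)$, so the bases $2^n-2$ and $2^n-3$, which descend to them, need sharper bounds.

Throughout, for a fixed count we choose a \emph{maximizer} and a \emph{minimizer}, positions at which $D_N(k,\cdot)$ is largest and smallest.

\subsection{The bases $4c+1$}

\begin{lemma}\label{lem:R1}
$d_{4c+1}\le\max\bigl(d_c+\frac78,\ d_{2c}+\frac12\bigr)$ for $c\ge2$.
\end{lemma}

\begin{proof}
Let $b=2c$, $N=2b+1$, $k\le b$, $x=\frac kN<\frac12$. If $k$ is even, the corrections in (O2) lie in $[-\frac x2,\frac x2]$, so $R_N(k)\le d_{2c}+\frac12$. Let $k=2m+1$, $\theta=\frac{1-x}2\in[\frac14,\frac12]$, $bx=m+\theta$, and let $a_m$ refer to $\omega_b$. By \eqref{eq:double}, $\psi_b(x)=\psi_c(x)+\|cx\|$, where $\|cx\|=\frac\theta2$ for even $m$ and $\|cx\|=\frac{1-\theta}2$ for odd $m$. By (O1) each value exceeds $\varphi_{b,g}(x)$ by $0$, $\theta$ or $1-\theta$, and $1-\theta$ occurs only at lower positions with $a_m=1$.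 If the maximizer is not of this kind, $R_N(k)\le d_c+\|cx\|+\theta\le d_c+\frac34$. So let the maximizer be a lower position $g$ with $a_m(g)=1$. If $m$ is even, $R_N(k)\le d_c+\frac\theta2+1-\theta\le d_c+\frac78$. Let $m=2l+1$ and let $g'$ be the residue of the minimizer.

If the minimizer is lower, both values are of the form $A_b(m+1,\cdot)-(\cdot)x$ by \eqref{eq:rec}, and $\frac{m+1}b-x=\frac{1-\theta}b$. So $R_N(k)=D_b(m+1,g)-D_b(m+1,g')+(1-\theta)\frac{g-g'}b\le d_c+\frac34$, because $m+1$ is an even count in base $2c$. If the minimizer is upper with $a_m(g')=0$, then $R_N(k)\le\psi_b(x)+(1-\theta)-\theta\le d_c+\frac32-\frac52\theta\le d_c+\frac78$. If it is upper with $a_m(g')=1$, then $g$ and $g'$ both exceed $\omega_b(m)=c+\omega_c(l)$. So $g=c+\gamma$, $g'=c+\gamma'$ with $\gamma,\gamma'>\omega_c(l)$, and since $l=\lfloor cx\rfloor$, \eqref{eq:evenphi} gives $\varphi_{b,g}=\varphi_{c,\gamma}$ and $\varphi_{b,g'}=\varphi_{c,\gamma'}$ at $x$. Hence $R_N(k)\le d_c+1-\theta\le d_c+\frac34$.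
\end{proof}

\subsection{Pairs of positions that are not extremal}\label{sec:gaps}

For $N=4c+3$ the direct estimate expresses the range through a difference $D_c(K,g)-D_c(K,g')$ plus a correction that can approach $\frac54$. To recover the excess we show that, in the bad configurations, this difference stays below $d_c$ by a definite amount. The method is always the same: descend one more step, and find a better pair by moving a position to the other half or the count to a neighbor.

Let $c\ge4$ and $\bar c=\lfloor c/2\rfloor$. For positions $g,g'$ in base $c$ let $\bar g,\bar g'\in[0,\bar c]$ be their residues, let $\bar a_l$ refer to $\omega_{\bar c}$, and put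
\[
\Delta_K=D_c(K,g)-D_c(K,g'),\quad w=\frac{g-g'}c,\quad\bar\Delta_l=D_{\bar c}(l,\bar g)-D_{\bar c}(l,\bar g'),\quad\bar w=\frac{\bar g-\bar g'}{\bar c}.
\]
Always $\Delta_K\le d_c$ and $|w|,|\bar w|\le1$.

\begin{lemma}\label{lem:gaps}
\begin{itemize}
\item[(G1)] If $c$ is even and $K<c$ is even, then $\Delta_K\le d_c-\frac14$.
\item[(G2)] Let $c$ be odd and $K=2l\le\bar c$. Then $\bar\Delta_l+\frac K{2c}(1+\bar w)\le d_c$, and the left side equals $\Delta_K$ if $g$ is lower and $g'$ is upper. If $g,g'$ lie in the same half, $\Delta_K\le d_c-\frac K{2c}$. If $g$ is upper and $g'$ is lower, $\Delta_K\le d_c-\frac Kc$.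
\item[(G3)] Let $K$ be odd, with $K<c$ if $c$ is even and $K<\bar c$ if $c$ is odd. If $g>\omega_c(K)$, then $\Delta_K\le d_c-\frac12$.
\item[(G4)] Let $c$ and $K=\bar c$ be odd. If $g$ is upper, $g'$ is lower and $w>\frac34$, then $\Delta_K\le d_c-\frac12$.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) For $K=0$ we have $\Delta_0=0$ and $d_c\ge1-\frac1c\ge\frac34$. Let $K=2l\ge2$; then $\Delta_K=\bar\Delta_l$ by Lemma~\ref{lem:even}. At the odd counts $K\pm1$, \eqref{eq:evenphi} lets us choose the half for $\bar g$ that adds $\frac12$ and the half for $\bar g'$ that adds $0$. So $d_c\ge\varphi_{\bar c,\bar g}-\varphi_{\bar c,\bar g'}+\frac12$ at $\frac{K\pm1}c$. With $\delta_i=\bar a_i(\bar g)-\bar a_i(\bar g')$, \eqref{eq:interp} with $\theta=\frac12$ turns this into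
\[
d_c-\Delta_K\ge\tfrac12(1+\delta_l-\bar w),\qquad d_c-\Delta_K\ge\tfrac12(1-\delta_{l-1}+\bar w).
\]
If $\bar w\ge0$, then $\delta_l\ge0$ by monotonicity and $\delta_{l-1}\le1$, so the gap is at least $\frac12\max(1-\bar w,\bar w)\ge\frac14$. If $\bar w<0$, then $\delta_l\ge-1$ and $\delta_{l-1}\le0$, so the gap is at least $\frac12\max(|\bar w|,1-|\bar w|)\ge\frac14$.

(G2) By (O2), $\Delta_K-\bar\Delta_l$ equals $\frac K{2c}$ times $1+\bar w$ ($g$ lower, $g'$ upper), $\bar w$ (same half), or $\bar w-1$ ($g$ upper, $g'$ lower). The first arrangement is available for any two residues, which gives the first inequality; subtract.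

(G3) Let $K=2l+1$. Then $\omega_c(K)$ is the upper position of residue $\omega_{\bar c}(l)$, so $g$ is upper with $\bar a_l(\bar g)=1$. By \eqref{eq:evenphi} or (O1), moving $g$ to the lower position $\bar g$ raises $\Delta_K$ by at least $\frac12$.

(G4) Let $\bar c=2l+1$, so $\omega_{\bar c}(l)=l$. By (O1), if $\bar a_l(\bar g)=1$, moving $g$ to the lower half raises $\Delta_K$ by at least $\frac12$; if $\bar a_l(\bar g')=1$, so does moving $g'$ to the upper half. If both vanish, then $\bar g\le l$ and $w\le\frac{\bar c+1+l}c=\frac{3l+2}{4l+3}<\frac34$, which is excluded.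
\end{proof}

If $c$ is odd and $w>\frac12$, then $g$ is upper and $g'$ is lower, since two positions in the same half have $w\le\bar c/c<\frac12$.

\subsection{The bases $4c+3$ away from the center}

\begin{lemma}\label{lem:R3}
Let $c\ge4$, $N=4c+3$ and $k=4m+j\le2c$ with $0\le j\le3$. Then
\[
R_N(k)\le d_c+\tfrac34,\quad d_c+1,\quad d_c+\tfrac{29}{32},\quad d_c+\tfrac78\qquad\text{for } j=0,1,2,3 .
\]
\end{lemma}

The induction needs only the bound $d_c+1$; the finer constants are used for the bases $2^n-2$.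

\begin{proof}
Put $x=\frac kN<\frac12$, $f_K(g)=A_c(K,g)-gx$ and $e=m-cx$. From $(4c+3)x=4m+j$ we get $e=\frac{3x-j}4$. Apply \eqref{eq:rec} first to $N=2(2c+1)+1$ and then to $2c+1$, at the counts $\lceil\frac k2\rceil$ and $\lfloor\frac k2\rfloor$; these are $\le c$ because $k\le2c$. The positions split into four \emph{quarters}, $(i-1)(c+1)+g$ with $1\le i\le4$, $0\le g\le c$, and the value there is $o_i+f_{K_i}(g)$, where $o_1=0$ and $o_{i+1}=o_i+K_i-(c+1)x$. The increment is $e-x=-\frac{x+j}4$ if $K_i=m$ and one more if $K_i=m+1$. This gives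
\[
\begin{array}{c|cccc|cccc}
j&K_1&K_2&K_3&K_4&o_1&o_2&o_3&o_4\\\hline
0&m&m&m&m&0&-\frac x4&-\frac x2&-\frac{3x}4\\[2pt]
1&m+1&m&m&m&0&\frac{3-x}4&\frac{1-x}2&\frac{1-3x}4\\[2pt]
2&m+1&m&m+1&m&0&\frac{2-x}4&-\frac x2&\frac{2-3x}4\\[2pt]
3&m+1&m+1&m+1&m&0&\frac{1-x}4&\frac{1-x}2&\frac{3-3x}4
\end{array}
\]
Note $o_4=-e$ and $m\le\bar c$. Let $g,g'$ be the residues in base $c$ of the maximizer and the minimizer, let $a=a_m(g)$, $a'=a_m(g')$ refer to $\omega_c$, and use the notation of Section~\ref{sec:gaps}. Then $f_{m+1}=f_m+a_m$ and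
\begin{equation}\label{eq:fdiff}
f_K(g)-f_K(g')=\Delta_K+w(K-cx),\qquad\Delta_{m+1}=\Delta_m+a-a'-w .
\end{equation}
If $e\le0$, put $\theta=-e$. Then $cx=m+\theta$, and \eqref{eq:interp} gives $f_m=\varphi-\theta a_m$ and $f_{m+1}=\varphi+(1-\theta)a_m$, where $\varphi=\varphi_{c,\cdot}(x)$ has range at most $d_c$. In this case the \emph{correction} at a position is its value minus $\varphi$.

\medskip\noindent\emph{$j=0$.} Here $e=\frac{3x}4$, and $R_N(k)\le d_c+e+\frac{3x}4\le d_c+\frac34$.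

\medskip\noindent\emph{$j=3$.} Here $\theta=\frac{3-3x}4$. All corrections are $\ge0$. They are at most $\frac{1-x}2+1-\theta=\frac{3+x}4\le\frac78$ in the first three quarters and at most $\theta\le\frac34$ in the fourth.

\medskip\noindent\emph{$j=2$.} Here $\theta=\frac{2-3x}4\in(\frac18,\frac12]$. The corrections in the four quarters are $0,\frac{2-x}4,-\frac x2,\theta$ where $a_m=0$, and $1-\theta,\frac x2,\frac{2+x}4,0$ where $a_m=1$. The only negative one is $-\frac x2>-\frac14$, and the only one that can exceed $\frac58$ is $1-\theta<\frac78$. So $R_N(k)\le d_c+\frac78$ unless the maximizer is in quarter 1 with $a=1$ and the minimizer is in quarter 3 with $a'=0$. In that case $w>0$ and, by \eqref{eq:fdiff},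
\[
R_N(k)=\Delta_{m+1}+(1-\theta)w+\tfrac x2=\Delta_m+1+\tfrac x2-\theta w .
\]
If $w\le\frac34$, the first form gives $d_c+\frac78\cdot\frac34+\frac14=d_c+\frac{29}{32}$. Let $w>\frac34$. We apply a gap bound at whichever of the counts $m,m+1$ is even.
\begin{itemize}
\item $c$ even, $m$ even: (G1) gives $d_c+\frac34+\frac x2-\frac34\theta=d_c+\frac38+\frac{17}{16}x\le d_c+\frac{29}{32}$.
\item $c$ even, $m$ odd: $m+1\le\frac c2+1<c$, and (G1) gives $d_c-\frac14+\frac78+\frac14$.
\item $c$ odd, $m$ even: $g$ is upper and $g'$ lower. By (G2) and $\frac mc=x-\frac\theta c$, the range is at most $d_c+1-\frac x2-\theta(w-\frac1c)$. Since $c\ge5$, $w-\frac1c>0.55$, and $1-\frac x2-0.55\cdot\frac{2-3x}4\le0.725$.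
\item $c$ odd, $m<\bar c$ odd: (G2) at $m+1$, with $\frac{m+1}c\ge x$, gives $d_c-x+(1-\theta)+\frac x2=d_c+\frac12+\frac x4$.
\item $c$ odd, $m=\bar c$ odd: (G4) gives $d_c+\frac12+\frac x2$.
\end{itemize}

\medskip\noindent\emph{$j=1$, $x\le\frac13$.} Here $\theta=\frac{1-3x}4\in[0,\frac14]$. The corrections $(1-\theta)a_m$, $\frac{3-x}4-\theta a_m$, $\frac{1-x}2-\theta a_m$, $\theta(1-a_m)$ lie in $[0,1]$, so $R_N(k)\le d_c+1$.

\medskip\noindent\emph{$j=1$, $x>\frac13$.} Now $0<e<\frac18$ and $2e\le\frac x2$. We compare with $f_m$, whose range is at most $d_c+e$ by \eqref{eq:fdiff}. The values exceed $f_m$ by $a_m$, $\frac{3-x}4$, $\frac{1-x}2$, $-e$ in the four quarters. If the maximizer is not in quarter 1 with $a=1$, then $R_N(k)\le d_c+e+\frac{3-x}4+e=d_c+\frac{1+5x}4\le d_c+\frac78$. So let it be there. If the minimizer is in quarter 2 or 3, then $R_N(k)\le d_c+e+1-\frac14\le d_c+\frac78$; if it is in quarter 1 with $a'=1$, then $R_N(k)\le d_c+e$. If it is in quarter 4 with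 $a'=1$, then $R_N(k)=\Delta_m+1+e(1+w)\le d_c+1$ by Lemma~\ref{lem:P2} below. There remains a minimizer in quarter 1 or 4 with $a'=0$. Then $w>0$ and
\[
R_N(k)\le\Delta_m+1+e(1+w)=\Delta_{m+1}+w(1+e)+e .
\]
If $w\le\frac79$, the second form is at most $d_c+\frac79\cdot\frac98+\frac18=d_c+1$. Let $w>\frac79$, and bound both forms by $\Delta+1+2e$. If $c$ is even, (G1) at the even one of $m,m+1$ gives $d_c-\frac14+1+2e\le d_c+1$. If $c$ is odd, then $g$ is upper and $g'$ lower. For $m$ even, or $m<\bar c$ odd, (G2) at the even count, which is at least $cx$, gives $d_c-x+1+2e\le d_c+1$. For $m=\bar c$ odd, (G4) gives $d_c-\frac12+1+2e$.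
\end{proof}

\begin{lemma}\label{lem:P2}
Let $c\ge4$, $4m+1\le2c$, $x=\frac{4m+1}{4c+3}>\frac13$ and $e=\frac{3x-1}4$. If $g,g'>\omega_c(m)$, then $\Delta_m+e(1+w)\le d_c$.
\end{lemma}

\begin{proof}
As above, $m=cx+e\ge1$, $m\le\bar c$, and $e(1+w)\le2e\le\frac x2<\frac14$. By hypothesis $\Delta_{m+1}=\Delta_m-w$, so $\Delta_m\le d_c+w$. This proves the claim if $w\le-\frac e{1+e}$, and we assume
\begin{equation}\label{eq:w}
w>-\frac e{1+e}.
\end{equation}
If $c$ is even, use (G1) for even $m$ and (G3) for odd $m$. Let $c$ be odd. If $m<\bar c$ is odd, use (G3). If $m$ is even and we do not have $g$ lower and $g'$ upper, (G2) gives the gap $\frac m{2c}\ge\frac x2$. Two cases remain.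

\emph{$m=2l\ge2$, $g$ lower, $g'$ upper.} At count $m$ the pair already has the best arrangement in (G2), so we move to the count $m-1$. From $g=\bar g$, $g'=\bar c+1+\bar g'$ we get $1+w=\frac{\bar c}c(1+\bar w)=\frac12(1-\frac1c)(1+\bar w)$, and \eqref{eq:w} yields $\bar w(1-\frac1c)>\frac2{1+e}-1=\frac{1-e}{1+e}$. Apply (O1) in base $c$ at the count $m-1=2(l-1)+1$, with $x^-=\frac{m-1}c$ and $1-\theta^-=\frac{1+x^-}2$. The residue $\bar g$ has a position of value at least $\varphi_{\bar c,\bar g}(x^-)+(1-\theta^-)\bar a_{l-1}(\bar g)$: the lower one if $\bar a_{l-1}(\bar g)=1$, either one otherwise. By the last form of \eqref{eq:interp} this quantity is $D_{\bar c}(l,\bar g)+(1-\theta^-)\bar g/\bar c$. The residue $\bar g'$ has a position of value $\varphi_{\bar c,\bar g'}(x^-)\le D_{\bar c}(l,\bar g')+(1-\theta^-)\bar g'/\bar c$. Hence $d_c\ge\bar\Delta_l+(1-\theta^-)\bar w$. With $\Delta_m=\bar\Delta_l+\frac m{2c}(1+\bar w)$ from (G2) and $\frac mc=x+\frac ec$,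
\begin{align*}
2\bigl(d_c-\Delta_m-e(1+w)\bigr)&\ge\bigl(1+\tfrac{m-1}c\bigr)\bar w-\tfrac mc(1+\bar w)-e\bigl(1-\tfrac1c\bigr)(1+\bar w)\\
&=\bar w\bigl(1-\tfrac1c\bigr)(1-e)-x-e\ \ge\ \frac{(1-e)^2}{1+e}-\frac{1+7e}3,
\end{align*}
where $x=\frac{1+4e}3$. The last expression decreases in $e$ and equals $\frac{49}{72}-\frac58>0$ at $e=\frac18$.

\emph{$m=\bar c=2l+1$.} Since $\omega_c(\bar c)=\bar c$, both $g$ and $g'$ are upper. Apply (O1) in base $c$ at the count $\bar c$, where $\theta'=\frac{\bar c+1}{2c}\in(\frac14,\frac12]$. If $\bar a_l(\bar g)=1$, moving $g$ to the lower half gives $d_c\ge\Delta_m+\frac12$. If $\bar a_l(\bar g)=\bar a_l(\bar g')=0$, moving $g'$ to the lower half gives $d_c\ge\Delta_m+\theta'>\Delta_m+\frac14$. Let $\bar a_l(\bar g)=0$, $\bar a_l(\bar g')=1$. Then $\bar g<\bar g'$ and $w=\frac{\bar c}c\bar w<0$. We compare with the count $2l$, where (G2) gives $d_c\ge\bar\Delta_l+\frac lc(1-|\bar w|)$. By \eqref{eq:rec}, $\Delta_m=A_{\bar c}(l,\bar g)-A_{\bar c}(l,\bar g')-\bar cw$,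 while $\bar\Delta_l$ is the same difference minus $l\bar w$. So
\[
\bar\Delta_l=\Delta_m-|\bar w|\Bigl(\frac{\bar c^2}c-\frac{\bar c-1}2\Bigr)=\Delta_m-|\bar w|\,\frac{\bar c+1}{2c},
\]
and $d_c-\Delta_m\ge\frac{\bar c-1}{2c}-|\bar w|\frac{\bar c}c=\frac{\bar c-1}{2c}-|w|$. Here $x=\frac{4\bar c+1}{8\bar c+7}$ and $e=\frac{\bar c-1}{8\bar c+7}$. By \eqref{eq:w},
\[
e(1-|w|)+|w|\le e+\frac{e(1-e)}{1+e}=\frac{2e}{1+e}=\frac{2(\bar c-1)}{9\bar c+6}\le\frac{\bar c-1}{4\bar c+2}=\frac{\bar c-1}{2c},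
\]
which is the claim.
\end{proof}

\subsection{The central count}\label{sec:central}

At the central count $\frac{N-1}2$ of an odd base, \eqref{eq:rec} leads to the two counts on either side of the center of the previous base, as long as that base is odd too. So we follow these two counts together through the whole final run of ones. Let $c\ge0$ be even, $N_0=c$ and $N_l=2N_{l-1}+1=2^l(c+1)-1$. For $l\ge1$ and $0\le h\le N_l$ put
\[
P_l(h)=A_{N_l}(N_{l-1},h)-\tfrac h2,\qquad Q_l(h)=A_{N_l}(N_{l-1}+1,h)-\tfrac h2 .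
\]
Then $D_{N_l}(N_{l-1},h)=P_l(h)+\frac h{2N_l}$. Let $z(g)=D_c(\frac c2,g)=A_c(\frac c2,g)-\frac g2$ for $c\ge2$ and $z(0)=0$ for $c=0$, with maximum $z^+$ and minimum $z^-$.

\begin{lemma}\label{lem:PQ}
At the lower and upper positions of residue $g$ the values are
\[
\begin{array}{c|cccc}
&P_1&Q_1&P_l\ (l\ge2)&Q_l\ (l\ge2)\\\hline
\text{lower}&z(g)&z(g)&Q_{l-1}(g)&Q_{l-1}(g)\\
\text{upper}&z(g)-\frac12&z(g)+\frac12&P_{l-1}(g)&1+P_{l-1}(g)
\end{array}
\]
Consequently $z^-\le Q_l\le z^++\frac l2$ and $z^--\frac12\le P_l\le z^++\frac{l-1}2$, and $P_l(h)\ge z^-$ for $h<N_l-c$.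
\end{lemma}

\begin{proof}
The center is fixed, $\omega_{N_l}(N_{l-1})=N_{l-1}$, so $Q_l=P_l$ at lower positions and $Q_l=P_l+1$ at upper ones. For $l=1$ and $c\ge2$, \eqref{eq:rec} at the even count $c$ gives the upper value $\frac c2+A_c(\frac c2,g)-\frac{c+1+g}2=z(g)-\frac12$ and the lower value $z(g)$; for $c=0$, directly $P_1(0)=0$, $P_1(1)=-\frac12$. For $l\ge2$ the count is $N_{l-1}=2N_{l-2}+1$. The lower value is $A_{N_{l-1}}(N_{l-2}+1,g)-\frac g2$, and the upper value is $N_{l-2}+1+A_{N_{l-1}}(N_{l-2},g)-\frac{N_{l-1}+1+g}2=P_{l-1}(g)$. The bounds hold for $l=1$, where the upper positions are those $\ge N_1-c$. They pass from $l-1$ to $l$: above, $1+z^++\frac{l-2}2=z^++\frac l2$; below, $1+P_{l-1}\ge z^-+\frac12$; and the upper position of residue $g$ is $\ge N_l-c$ exactly if $g\ge N_{l-1}-c$.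
\end{proof}

The table shows the source of the rate $\frac12$: two steps lead from $P_{l-1}$ to $Q_l=1+P_{l-1}$ and on to $P_{l+1}=Q_l$.

\begin{lemma}\label{lem:central}
\begin{itemize}
\item[(a)] If $c\ge2$ is even, $\nu\ge2$ and $N=2^\nu(c+1)-1$, then $R_N(\frac{N-1}2)\le R_c(\frac c2)+\frac\nu2-\frac18$.
\item[(b)] If $n\ge2$ and $N=2^n-1$, then $R_N(\frac{N-1}2)=\frac n2-\frac13-\frac{[n\ \mathrm{odd}]}{6N}$.
\item[(c)] If $n\ge2$, then $R_{2^n-2}(2^{n-1}-1)\le\frac{n-1}2$.
\end{itemize}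
\end{lemma}

\begin{proof}
(a) The values are $P_\nu(h)+\frac h{2N}$. In the lower half they are at most $z^++\frac{\nu-1}2+\frac14$, and in the upper half, where $P_\nu=P_{\nu-1}$, at most $z^++\frac{\nu-2}2+\frac12$. They are at least $z^-$ for $h<N-c$ and at least $z^--\frac12+\frac{N-c}{2N}=z^--\frac c{2N}$ otherwise, and $\frac c{2N}<\frac18$ because $N\ge4c+3$. So the range is at most $z^+-z^-+\frac\nu2-\frac14+\frac18$.

(b) Take $c=0$, $\kappa=\frac1{2N}$, and let $\eta_0=0$, $\eta_1=1$, $\eta_l=2^{l-1}+\eta_{l-2}$, so $\eta_l=\lfloor2^{l+1}/3\rfloor\le N_l$. We claim that for $1\le l\le n$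
\[
\max_h\,(Q_l(h)+\kappa h)=\tfrac l2+\kappa\eta_l,\qquad\max_h\,(P_l(h)+\kappa h)=\tfrac{l-1}2+\kappa\eta_{l-1}.
\]
For $l=1$ the values at $h=0,1$ are $0,\frac12+\kappa$ and $0,-\frac12+\kappa$. For $l\ge2$ the upper positions are $2^{l-1}+g$. By Lemma~\ref{lem:PQ} and induction, the lower half gives $\frac{l-1}2+\kappa\eta_{l-1}$ for both functions, and the upper half gives $1+\frac{l-2}2+\kappa\eta_l$ for $Q_l$ and $\frac{l-2}2+\kappa\eta_l$ for $P_l$. Since $\kappa\eta_l\le\frac12$, the claim follows. The minimum of $P_n(h)+\kappa h$ is $0$: we have $P_n\ge0$ for $h<N$, and the value at $h=N$ is $D_N(\frac{N-1}2,N)=0$. So the range is $\frac{n-1}2+\frac{\eta_{n-1}}{2N}$, with $\eta_{n-1}=\frac N3$ for even $n$ and $\frac{N-1}3$ for odd $n$.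

(c) With $c=0$ and $b=N_{n-1}=2N_{n-2}+1$, \eqref{eq:rec} shows that $D_{2b}(b,\cdot)$ is $Q_{n-1}$ on the lower half and $N_{n-2}+1-\frac b2+P_{n-1}=\frac12+P_{n-1}$ on the upper half. Both lie in $[0,\frac{n-1}2]$.
\end{proof}

For $n=4$ the maximizer in (b) is $\eta_3=5$, which is the entry $25$ in the last row of Table~\ref{tab:small}.

\subsection{The bases $2^n-1$ and $2^n-2$}

\begin{lemma}\label{lem:mersenne}
\begin{itemize}
\item[(a)] For $j\ge2$: $\frac j2-\frac13-\frac{[j\ \mathrm{odd}]}{6(2^j-1)}\le d_{2^j-1}\le\frac j2-\frac13$.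
\item[(b)] For $n\ge6$: $d_{2^n-2}\le\frac n2-\frac13-\frac3{64}$. Also $d_{30}\le\frac{61}{30}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The lower bound is Lemma~\ref{lem:central}(b). The upper bound holds for $j=2,3,4$, where $d=\frac23,\frac87,\frac53$. For $j\ge5$ write $2^j-1=4c+3$ with $c=2^{j-2}-1\ge7$. For $k\le2c$, Lemma~\ref{lem:R3} and induction give $d_c+1\le\frac j2-\frac13$, and $k=2c+1$ is covered by Lemma~\ref{lem:central}(b).

(b) The bound $d_{2c}\le d_c+\frac12$ is just too weak, and we use that an odd count in base $2c$ sees the average of two consecutive counts in base $c$. Let $c=2^{n-1}-1=4c'+3$ with $c'=2^{n-3}-1\ge7$, and $B=\frac{n-1}2-\frac13$. By (a), $d_c\le B$ and $d_{c'}+1\le B$. We must show $R_{2c}(k)\le B+\frac12-\frac3{64}$ for $k\le c$. Even counts give at most $d_c\le B$, and $k=c$ gives at most $B+\frac13$ by Lemma~\ref{lem:central}(c). For odd $k=2m+1<c$, \eqref{eq:double} and convexity give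
\[
R_{2c}(k)\le\tfrac12+\tfrac12\bigl(R_c(m)+R_c(m+1)\bigr),\qquad m+1\le2c'+1 .
\]
By Lemma~\ref{lem:R3}, $R_c(i)\le B-\frac14,\ B,\ B-\frac3{32},\ B-\frac18$ for $i\equiv0,1,2,3\pmod4$, $i\le2c'$. Also $R_c(2c'+1)\le B$, and its predecessor $2c'$ is $\equiv2\pmod4$. So of two consecutive ranges one is at most $B-\frac3{32}$, and their average is at most $B-\frac3{64}$. For base $30$ the same three cases give $\frac53$, $2$, and $\frac12+\frac12\cdot\frac{21+25}{15}=\frac{61}{30}$ from Table~\ref{tab:small}.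
\end{proof}

\subsection{All other bases}

\begin{proposition}\label{prop:U}
If $b\ge8$ is not of the form $2^j-1$, then $d_b\le\Lambda(b)=\frac12\log_2b-\frac13$.
\end{proposition}

\begin{proof}
We use induction on $b$. Call $b$ \emph{regular} if $b\ge8$ and $b\ne2^j-1$. The following table collects the numerical cases; values of $\Lambda$ are truncated.
\[
\begin{array}{c|cccccccc}
b&8&9&10&11&12&13&14&17\\\hline
\text{bound}&\frac98&1&1.3&\frac{14}{11}&\frac43&\frac{19}{13}&1.5&1.625\\[2pt]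
\Lambda(b)&1.166&1.251&1.327&1.396&1.459&1.516&1.570&1.710
\end{array}
\]
\[
\begin{array}{c|cccccccc}
b&19&21&23&25&27&29&30&61\\\hline
\text{bound}&1.75&1.8&1.8&1.875&2&2.019&2.034&2.55\\
\Lambda(b)&1.790&1.862&1.928&1.988&2.044&2.095&2.120&2.632
\end{array}
\]
For $8\le b\le14$ the bounds are those of Lemma~\ref{lem:small}. Let $b\ge16$.

\emph{$b=2c$.} If $c$ is regular, \eqref{eq:double} gives $d_b\le\Lambda(c)+\frac12=\Lambda(b)$. Otherwise $b=30$, or $b=2^n-2$ with $n\ge6$, and Lemma~\ref{lem:mersenne}(b) applies, since $\frac12\log_2(1-2^{1-n})\ge-0.023>-\frac3{64}$.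

\emph{$b=4c+1$.} Use Lemma~\ref{lem:R1}. For $c=4,5,6,7,15$ its bound is $\max(\frac34+\frac78,\frac98+\frac12)$, $\max(\frac45+\frac78,\frac{13}{10}+\frac12)$, $\max(1+\frac78,\frac43+\frac12)$, $\max(\frac87+\frac78,\frac32+\frac12)$, $\max(\frac53+\frac78,\frac{61}{30}+\frac12)$, at most the entries for $b=17,21,25,29,61$. If $c$ is regular, so is $2c$, and the bound is at most $\Lambda(4c)$. Otherwise $c=2^{n-2}-1$, $b=2^n-3$ with $n\ge7$, and Lemma~\ref{lem:mersenne} gives $d_b\le\frac n2-\frac13-\min(\frac18,\frac3{64})$, while $\frac12\log_2(1-3\cdot2^{-n})>-0.018>-\frac3{64}$.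

\emph{$b=4c+3$, $k\le2c$.} Lemma~\ref{lem:R3} gives $R_b(k)\le d_c+1$. For $c=4,5,6$ these are the entries for $b=19,23,27$. Otherwise $c$ is regular, because $c=2^j-1$ would give $b=2^{j+2}-1$, and $d_c+1\le\Lambda(4c)$.

\emph{$b=4c+3$, $k=2c+1$.} Write $b=2^\nu(c_0+1)-1$ with $c_0$ even and $\nu\ge2$; then $c_0\ge2$ since $b\ne2^j-1$. If $c_0\ge8$, it is regular, and Lemma~\ref{lem:central}(a) gives $R_b(k)\le\Lambda(c_0)+\frac\nu2-\frac18<\Lambda(2^\nu c_0)\le\Lambda(b)$. For $c_0=2,4,6$ we have $R_{c_0}(\frac{c_0}2)=\frac12,\frac12,1$, so $R_b(k)-\frac\nu2\le0.375,\ 0.375,\ 0.875$. On the other side $\Lambda(b)-\frac\nu2=\frac12\log_2(c_0+1-2^{-\nu})-\frac13$ is at least $0.428$ (here $\nu\ge3$, as $b\ge19$), $0.79$ and $1.04$.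
\end{proof}

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=n-1$ and $\lambda=\log_2\frac98$, so $b_{\min}=N_*$ and $\log_2b_{\min}=r+\lambda$. Lemma~\ref{lem:nine} with $m=r-3$ and Proposition~\ref{prop:lower} give $d_{b_{\min}}=\frac r3$. If $b\in B_n$ and $b<b_{\min}$, then $d_b\ge\frac r3$ and $\log b<\log b_{\min}$, so the left inequality is strict. If $b>b_{\min}$, then $\log_2b=r+\lambda+3t$ with $t=t(b)>0$, and
\[
\frac{r/3}{r+\lambda}\log_2b=\frac r3+\frac{r}{r+\lambda}\,t<\frac r3+t\le d_b .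
\]

The bounds for $d_{b_n}$ are Lemma~\ref{lem:mersenne}(a). Write $\log_2b_n=n-\delta$ with $\delta=-\log_2(1-2^{-n})\ge2^{-n}/\log2>1.44\cdot2^{-n}$. For $n\ge4$ we have $\frac12-\frac1{3n}\ge\frac5{12}$, so $\delta(\frac12-\frac1{3n})>0.6\cdot2^{-n}>\frac1{6b_n}$ and
\[
d_{b_n}\ge\frac n2-\frac13-\frac1{6b_n}>\Bigl(\frac12-\frac1{3n}\Bigr)(n-\delta).
\]
Thus $d_{b_n}/\log_2b_n>\frac12-\frac1{3n}$. Any other $b\in B_n$ is $\ge8$ and not of the form $2^j-1$, so Proposition~\ref{prop:U} and $\log_2b<n$ give $d_b/\log_2b\le\frac12-\frac1{3\log_2b}<\frac12-\frac1{3n}$.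
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
For $b\in B_n$, $n\ge4$, $r=n-1$, Theorem~\ref{thm:main} gives
\[
\frac{d_b}{\log b}\ge\frac1{3\log2}\cdot\frac r{r+\lambda},
\]
with equality only at $b=9\cdot2^{r-3}$. The right side is strictly increasing in $r$, equals $\frac1{\log9}=0.455\ldots$ at $r=3$, and tends to $\frac1{3\log2}$. This gives the lower limit and the lower bound for $b\ge8$. For $b=2,\dots,7$ the ratios are $0.721$, $0.606$, $0.541$, $0.497$, $0.558$, $0.587$ (truncated) by Lemma~\ref{lem:small}; all exceed $\frac1{\log9}$, the first equals $\frac1{2\log2}$, and the others are smaller. For $b\ge8$ we have $d_b<\frac12\log_2b$: by Proposition~\ref{prop:U} if $b\ne2^j-1$, and for $b=2^j-1$ by Lemma~\ref{lem:mersenne}(a), since $\log_2(1-2^{-j})>-\frac23$ for $j\ge2$. This is the upper bound, and the lower estimate in Lemma~\ref{lem:mersenne}(a) shows that $d_b/\log b\to\frac1{2\log2}$ along $b=2^j-1$.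
\end{proof}

\begin{thebibliography}{9}
\bibitem{Pausinger} Florian Pausinger, \emph{On the intriguing search for good permutations}, arXiv:1806.05508 (2018).
\end{thebibliography}
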